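# Minimal systems without distal points are Li–Yorke chaotic

## 1. Weakly mixing systems: a scrambled Cantor set from two dense $G_\delta$ sets

Throughout, a **system** $(X,T)$ is a non-empty compact metric space $(X,\rho)$ with a homeomorphism $T:X\to X$. Every homeomorphism is called $T$, products carry the diagonal action, and $(X,T)$ is **minimal** if every orbit $\{T^nx:n\in\mathbb Z\}$ is dense. A pair $(x,y)$ is **proximal** if $\liminf_{n\to\infty}\rho(T^nx,T^ny)=0$, **asymptotic** if $\lim_{n\to\infty}\rho(T^nx,T^ny)=0$, and a **Li–Yorke pair** if it is proximal and not asymptotic. A set is **scrambled** if all pairs of distinct points in it are Li–Yorke pairs, and $(X,T)$ is **Li–Yorke chaotic** if it has an uncountable scrambled set. For $\delta>0$ a set $S$ is **$\delta$-scrambled** if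
$$\liminf_{n\to\infty}\rho(T^nx,T^ny)=0\quad\text{and}\quad\limsup_{n\to\infty}\rho(T^nx,T^ny)\ge\delta\qquad\text{for all distinct }x,y\in S.$$
A set is **residual** if it contains a dense $G_\delta$.

Here is a class of systems where uncountable scrambled sets come almost for free. Call $(X,T)$ **weakly mixing** if for all non-empty open $\mathcal U,\mathcal V\subset X\times X$ and all $k\ge 0$ there is $n\ge k$ with $T^n\mathcal U\cap\mathcal V\neq\emptyset$. (The full shift on $\{0,1\}^{\mathbb Z}$ has this property: conditions on finitely many coordinates, shifted far enough, do not interact. It is not minimal, but minimality plays no role in this section.)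

We use a theorem of Mycielski (Fund. Math. 55 (1964)): *if $F\ne\emptyset$ is a compact metric space without isolated points and $\mathcal L\subset F\times F$ is residual, there is a Cantor set $C\subset F$ with $(x,x')\in\mathcal L$ for all distinct $x,x'\in C$.*

**Proposition 1.** Let $(X,T)$ be weakly mixing with more than one point and let $0<\eta<\operatorname{diam}X$. Then $X$ contains an $\eta$-scrambled Cantor set.

**Proof.** For $k\ge1$ the sets
$$\{(x,x'):\exists n\ge k,\ \rho(T^nx,T^nx')<1/k\},\qquad \{(x,x'):\exists n\ge k,\ \rho(T^nx,T^nx')>\eta\}$$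
are open. They are dense: apply weak mixing to an arbitrary $\mathcal U$ and to $\mathcal V=\{\rho<1/k\}$, respectively $\mathcal V=\{\rho>\eta\}$, which is non-empty because $\eta<\operatorname{diam} X$. So the intersection $\mathcal L$ of all of them is a dense $G_\delta$, and its points satisfy $\liminf=0$, $\limsup\ge\eta$. If $a$ were isolated in $X$, then $(a,a)$ would be isolated in $X\times X$ and would lie in the dense set $\mathcal L$, which is absurd. Mycielski's theorem applies. $\square$

Now drop weak mixing. What can replace it, and what obstructs chaos?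

## 2. Isometries, a Sturmian system, and the statement

The first obstruction is an isometric factor. A **factor map** is a continuous equivariant surjection; by uniform continuity it sends proximal pairs to proximal pairs. An isometry has no proximal pairs off the diagonal. So if $\theta:X\to Z$ is a factor map onto an isometry with more than one point, all proximal pairs lie in the proper closed set $\{(x,x'):\theta(x)=\theta(x')\}$, and density of proximal pairs in $X\times X$ is lost. An isometry itself has no Li–Yorke pair at all.

A point $x$ is **distal** if $x$ is the only point $y$ of its orbit closure with $(x,y)$ proximal. A minimal system is **point-distal** if it has a distal point. In an isometry all points are distal. The next example has some distal points and some that are not.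

**Example (a Sturmian system).** Let $\alpha\in(0,1)$ be irrational and $\mathbb T=\mathbb R/\mathbb Z$. For $t\in\mathbb T$ let
$$c^+(t)_n=1_{[1-\alpha,1)}(t+n\alpha),\qquad c^-(t)_n=1_{(1-\alpha,1]}(t+n\alpha)\qquad(n\in\mathbb Z),$$
with the indicators read on $\mathbb T$, and let $X_\alpha=\{c^{+}(t),c^-(t):t\in\mathbb T\}\subset\{0,1\}^{\mathbb Z}$ with the shift $T$. Then $Tc^\pm(t)=c^\pm(t+\alpha)$.

The two indicators differ exactly at the points $0$ and $-\alpha$ of $\mathbb T$. So $c^+(t)=c^-(t)$ if $t\notin\mathbb Z\alpha$, while $c^+(m\alpha)$ and $c^-(m\alpha)$ differ exactly in the coordinates $-m$ and $-m-1$. If $t_k\to t$ strictly from the right, then $c^\pm(t_k)\to c^+(t)$; from the left, $c^\pm(t_k)\to c^-(t)$. Hence $X_\alpha$ is closed. The map $\pi(c^\pm(t))=t$ is well defined: if $t\ne t'$, the open arc $(1-\alpha,1)$ is not contained in the closed arc $[1-\alpha,1]-(t'-t)$ of the same length, so there is a non-empty open set of $z\in(1-\alpha,1)$ with $z+(t'-t)\notin[1-\alpha,1]$, and for some $n$ the point $t+n\alpha$ is such a $z$; the codings of $t$ and $t'$ differ at $n$. It is continuous: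 if $c^\pm(t_k)\to x$ and $t_k\to t'$ along a subsequence, the one-sided limits give $\pi(x)=t'$. The system is minimal: a non-empty closed invariant set projects onto $\mathbb T$, so it contains $c^+(t)=c^-(t)$ for some $t\notin\mathbb Z\alpha$, and letting $t+n_i\alpha\to s$ from either side it contains $c^+(s)$ and $c^-(s)$ for all $s$.

A proximal pair has equal images in the isometry $\mathbb T$. So the proximal pairs of distinct points are the pairs formed by $c^+(m\alpha)$ and $c^-(m\alpha)$, and these are asymptotic. Hence $c^\pm(t)$ is distal for $t\notin\mathbb Z\alpha$, the system is point-distal, and it has no Li–Yorke pair. So the mere existence of proximal pairs proves nothing; the hypothesis must be that **no** point is distal. $\diamond$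

The question, from Song Shao and Xiangdong Ye, "A non-PI minimal system is Li-Yorke sensitive", arXiv:1610.01793 (2016), is whether every minimal system that is not point-distal is Li–Yorke chaotic.

**Theorem 2.** Every minimal system that is not point-distal is Li–Yorke chaotic. Moreover it contains a Cantor set $C$ and there is $\delta>0$ such that every pair of distinct points of $C$ is proximal with $\limsup_n\rho(T^nx,T^ny)\ge\delta$.

We prove a relative version. For a factor map $\varphi:X\to W$, a point $x$ is **$\varphi$-distal** if $\varphi(x')=\varphi(x)$ and $(x,x')$ proximal imply $x'=x$.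

**Theorem 3.** Let $\varphi:X\to W$ be a factor map of minimal systems. At least one of the following holds:

(a) the set of $\varphi$-distal points is residual in $X$;

(b) for some $w\in W$ and $\delta>0$, the fibre $\varphi^{-1}(w)$ contains a $\delta$-scrambled Cantor set.

**Theorem 3 implies Theorem 2.** Let $W$ be a point. Orbit closures in a minimal $X$ are all of $X$, so "$\varphi$-distal" means "distal". If $X$ is not point-distal, it has no distal points; a residual subset of a non-empty compact space is non-empty, so (a) fails, and (b) gives the Cantor set, which is uncountable and scrambled. $\square$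

In the same way, in a minimal system that is not Li–Yorke chaotic the distal points are residual.

## 3. The category argument in a fibre product, and where it stops

Proximal pairs are confined to fibre products, so the sensible first attempt is to repeat Proposition 1 inside
$$R_\pi=\{(x,x')\in X\times X:\pi(x)=\pi(x')\}$$
for a well-chosen factor map $\pi:X\to Y$. Proximal pairs in $R_\pi$ always form a $G_\delta$. Suppose we have arranged that they are dense in $R_\pi$. We also want the pairs with $\limsup\ge\eta$ to be residual. If they are not, some closed set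
$$\{(x,x')\in R_\pi:\rho(T^nx,T^nx')\le\eta\ \ \forall n\ge N\}$$
has interior in $R_\pi$, and we would like a contradiction.

There need not be one. In the Sturmian example with $\pi:X_\alpha\to\mathbb T$, **all** pairs in $R_\pi$ are proximal, and all have $\limsup=0$. The pair $(c^+(0),c^-(0))$ is even isolated in $R_\pi$: a nearby pair must differ in coordinate $0$, and only finitely many pairs in $R_\pi$ do. The bound for $n\ge N$ says nothing about $n<N$ because this pair never returns near itself. By contrast, if $(x,x')$ has a minimal orbit closure, then every $T^n(x,x')$, $n\in\mathbb Z$, is a limit of $T^{m_j}(x,x')$ with $m_j\to+\infty$, so a bound for $n\ge N$ is a bound for all $n\in\mathbb Z$. So we need the points of $R_\pi$ with minimal orbit closure to be **dense** in $R_\pi$; in the Sturmian example they are just the diagonal. There is a second defect: category in $R_\pi$ must be passed to a single fibre, which works when $\pi$ is open, and here $\pi$ is not open.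

The proof of Theorem 3 assumes that (b) fails and meets these needs as follows.

* For an *open* $\pi$, absence of uncountable scrambled sets in fibres **forces** minimal points to be dense in $R_\pi$ (Section 6).
* If $\pi$ is open and not injective and that density holds (in a precise form), then either a continuous invariant "distance" $D\neq0$ lives on the fibres, or some fibre contains a scrambled Cantor set (Sections 7–8).
* Choose $Y$ so large that no such $D$ can exist, and make $\pi$ open without losing this (Section 9). Then $\pi$ must be injective, and (a) follows.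

## 4. Ultrafilters, minimal left ideals, and the circle operation

**The action of $\beta\mathbb Z$.** $\beta\mathbb Z$ is the compact Hausdorff space of ultrafilters on $\mathbb Z$; it contains $\mathbb Z$ as the principal ultrafilters, and $n_i\to p$ means that each $Q\in p$ eventually contains $n_i$. For a compact Hausdorff $\mathbb Z$-system, $px=p\text{-}\lim_nT^nx$ is the point with $\{n:T^nx\in O\}\in p$ for every neighborhood $O$ of $px$. The product is given by
$$Q\in pq\iff\{n:\{m:n+m\in Q\}\in q\}\in p .$$
The standard facts (Ellis; Auslander, *Minimal flows and their extensions*) are: $(pq)x=p(qx)$; the maps $p\mapsto pq$ and $p\mapsto px$ are continuous; $nq=qn$ for $n\in\mathbb Z$; the orbit closure of $x$ is $\beta\mathbb Z\,x$; and $f(px)=pf(x)$ for continuous equivariant $f$. Let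
$$N^*=\{p:[k,\infty)\in p\ \ \forall k\},\qquad N^-=\{p:(-\infty,-k]\in p\ \ \forall k\}.$$
Both are closed left ideals: if $q\in N^*$, then $\{n:\{m:n+m\ge k\}\in q\}=\mathbb Z$, so $pq\in N^*$. Fix minimal left ideals $I\subset N^*$ and $I^-\subset N^-$ of $\beta\mathbb Z$ (they exist by Zorn's lemma and are closed), and let $J$ be the set of idempotents of $I$. A non-empty compact semigroup with continuous maps $p\mapsto pq$ contains an idempotent (Ellis), so $J\ne\emptyset$, and likewise for every minimal left ideal.

*Algebra of $I$.* For $p\in I$, $\beta\mathbb Zp=I$ by minimality. If $v\in J$, then $I=Iv$, so $p=qv$ for some $q$ and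
$$pv=p\qquad(p\in I,\ v\in J);\quad\text{in particular } uv=u\text{ for }u,v\in J.$$
For $u\in J$, $uI=\{p\in I:up=p\}$ is a group with identity $u$: it is closed under products, $u$ is a two-sided identity on it, and for $p\in uI$ we have $Ip=I\ni u$, so $qp=u$ for some $q\in I$ and $(uq)p=uu=u$; thus every element has a left inverse in $uI$.

*Proximality.* $(x,y)$ is proximal iff $px=py$ for some $p\in N^*$. If $\rho(T^{n_i}x,T^{n_i}y)\to0$ with $n_i\to\infty$, take a limit point $p$ of $(n_i)$ in $\beta\mathbb Z$. Conversely, if $px=py$, then $\{n:\rho(T^nx,T^ny)<\varepsilon\}\in p$ meets every $[k,\infty)$.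

*Minimal points.* Call $z$ a **minimal point** if its orbit closure is minimal. If $vz=z$ for an idempotent $v$ of a minimal left ideal $I'$, then $z$ is minimal: $\beta\mathbb Zz=\beta\mathbb Zvz=I'z$, and for $q\in I'$ the orbit closure of $qz$ is $\beta\mathbb Zqz=I'z$ again. Conversely let $z$ be minimal and $I'$ any minimal left ideal. $I'z$ is non-empty, closed and invariant, so it is the orbit closure of $z$. Then $\{p\in I':pz=z\}$ is a non-empty compact semigroup, so $vz=z$ for some idempotent $v\in I'$. If $X$ is minimal, $I'x=X$ for all $x$.

*Forward recurrence.* In a minimal system each forward orbit visits each non-empty open set infinitely often, because $\omega$-limit sets are non-empty, closed and invariant. For a minimal point the $\omega$-limit set is the whole orbit closure.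

**A supply of mutually proximal points.** If $wx=x$ with $w\in J$, the points $vx$ $(v\in J)$ are pairwise proximal, since $w(vx)=(wv)x=wx=x$ for all of them and $w\in N^*$. This will be used in Section 6.

**The circle operation.** Let $\Omega$ be a compact Hausdorff $\mathbb Z$-system, $K\subset\Omega$, $p\in\beta\mathbb Z$. We write $nK$ for $T^nK$ and put
$$p\circ K=\{z:\ \{n:nK\cap O\neq\emptyset\}\in p\text{ for every neighborhood }O\text{ of }z\}.$$
Equivalently, $p\circ K$ is the set of limits of nets $n_ik_i$ with $n_i\to p$ and $k_i\in K$. Given $z\in p\circ K$, index by pairs $(O,Q)$, $Q\in p$, and choose $n\in Q$ and $k\in K$ with $nk\in O$. Conversely, if $n_ik_i\to z$ and $\{n:nK\cap O\ne\emptyset\}\notin p$, then eventually $n_i$ lies in the complement, although $n_ik_i\in O$ eventually. Directly from the definition, $p\circ K$ is closed, monotone in $K$, $p\circ K=p\circ\overline K$, and $pk\in p\circ K$ for $k\in K$ (so $p\circ K\ne\emptyset$ if $K\neq\emptyset$). Moreover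
$$p\circ(q\circ K)\subset(pq)\circ K.\tag{1}$$
Indeed let $z\in p\circ(q\circ K)$, let $O\ni z$ be open and $Q=\{l:lK\cap O\ne\emptyset\}$. For $p$-many $n$ there is $s\in q\circ K$ with $ns\in O$; then $n^{-1}O$ is a neighborhood of $s$, so $\{m:mK\cap n^{-1}O\neq\emptyset\}=\{m:n+m\in Q\}\in q$. Hence $Q\in pq$.

If $\Omega=X$ is metric and $K\neq\emptyset$ is closed, then $p\circ K$ is the limit $L=p\text{-}\lim T^nK$ in the system $2^X$ of non-empty closed sets with the Hausdorff metric. Indeed, for $p$-many $n$ the sets $T^nK$ and $L$ are $\varepsilon$-close, so $z\in L$ gives $\operatorname{dist}(z,T^nK)<\varepsilon$ for $p$-many $n$, and conversely $\operatorname{dist}(z,T^nK)<\varepsilon$ for $p$-many $n$ gives $\operatorname{dist}(z,L)<2\varepsilon$. So here the circle operation is an action: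
$$p\circ(q\circ K)=(pq)\circ K\qquad(K\in2^X).\tag{2}$$

**Example.** In the Sturmian system let $u\in J$ with $u0=0$ in $\mathbb T$ (for a rotation $u$ acts as the identity: $(x,ux)$ is proximal because $ux=u(ux)$, so $ux=x$). For $F=\pi^{-1}(0)=\{c^+(0),c^-(0)\}$ the two points are asymptotic, so $uc^+(0)=uc^-(0)$. Thus $uF$ is one point, fixed by $u$, and $u\circ(uF)=uF\ne F$. On the other hand $u\circ X_\alpha=X_\alpha$, because $T^nX_\alpha=X_\alpha$, although $uX_\alpha\neq X_\alpha$. So $p\circ K$ can be much larger than $pK$. $\diamond$

## 5. Four facts on Baire category, and a Cantor set from an uncountable set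

A map $y\mapsto K_y$ from a compact metric space to non-empty compact subsets of a compact metric space is **usc** if $y_k\to y$, $x_k\in K_{y_k}$, $x_k\to x$ imply $x\in K_y$. For example, the fibres of a continuous surjection are usc; in the Sturmian case $t\mapsto\pi^{-1}(t)$ is usc and discontinuous exactly on $\mathbb Z\alpha$.

**Fact 4.** A usc map $y\mapsto K_y$ is continuous for the Hausdorff metric at residually many points.

**Proof.** Let $(x_j)$ be dense. By compactness $f_j(y)=\operatorname{dist}(x_j,K_y)$ is lower semicontinuous. A lower semicontinuous $f$ is continuous off the union over rational $r$ of the boundaries of the closed sets $\{f\le r\}$, which is meagre. So at residually many $y$ all $f_j$ are continuous. Since $x\mapsto\operatorname{dist}(x,K_y)$ is 1-Lipschitz, pointwise convergence on $(x_j)$ gives uniform convergence of the distance functions, which is Hausdorff convergence. $\square$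

**Fact 5.** If $\varphi:X\to Y$ is a factor map of minimal systems, images of non-empty open sets have non-empty interior, and preimages of residual sets are residual.

**Proof.** Let $U\ne\emptyset$ be open, and $V\neq\emptyset$ open with $\overline V\subset U$. The union of all $T^jV$ is open and invariant, hence $X$; finitely many cover $X$. So finitely many closed sets $T^j\varphi(\overline V)$ cover $Y$, and by Baire one of them, hence $\varphi(\overline V)\subset\varphi(U)$, has interior. If $O\subset Y$ is open and dense, it meets this interior, so $\varphi^{-1}(O)$ meets $U$. Hence $\varphi^{-1}(O)$ is open and dense; intersect countably many. $\square$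

**Fact 6.** If $\pi:R\to Y$ is an open continuous surjection of compact metric spaces and $\mathcal Z\subset R$ is residual, then for residually many $y$ the set $\mathcal Z\cap\pi^{-1}(y)$ is residual in $\pi^{-1}(y)$.

**Proof.** Let $O$ be dense open and $U_k$ a member of a countable base of $R$. The set of $y$ with $U_k\cap\pi^{-1}(y)=\emptyset$ or $O\cap U_k\cap\pi^{-1}(y)\neq\emptyset$ contains $(Y\setminus\overline{\pi(U_k)})\cup\pi(O\cap U_k)$. This is open, and dense because $\pi(O\cap U_k)$ is dense in $\pi(U_k)$. Intersecting over $k$, for residually many $y$ the set $O\cap\pi^{-1}(y)$ is dense in $\pi^{-1}(y)$. Intersect over countably many $O$. $\square$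

**Fact 7.** A continuous surjection $\pi:X\to Y$ of compact metric spaces is open iff $y\mapsto\pi^{-1}(y)$ is continuous for the Hausdorff metric.

**Proof.** The map is usc. So its continuity means: (l) whenever $y_k\to y=\pi(x)$ there are $x_k\in\pi^{-1}(y_k)$ with $x_k\to x$. If $\pi$ is open, each neighborhood of $x$ has an image that is a neighborhood of $y$, and (l) follows. If (l) holds and $\pi(U)$ were not open for some open $U$, there would be $x\in U$ and $y_k\to\pi(x)$ with $y_k\notin\pi(U)$; the $x_k$ of (l) are eventually in $U$, a contradiction. $\square$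

**Lemma 8.** If a closed $Z\subset X$ contains an uncountable $\delta$-scrambled set, it contains a $\delta$-scrambled Cantor set.

**Proof.** The set of pairs with $\liminf=0$ and $\limsup\ge\delta$ is
$$\bigcap_k\bigcup_{n\ge k}\{\rho(T^nx,T^ny)<\tfrac1k\}\ \cap\ \bigcap_k\bigcup_{n\ge k}\{\rho(T^nx,T^ny)>\delta-\tfrac1k\},$$
a symmetric $G_\delta$, which we write as $\bigcap_nO_n$ with $O_n$ open, symmetric and decreasing. Let $S\subset Z$ be uncountable and $\delta$-scrambled. Discard the points of $S$ that have a countable relative neighborhood; there are countably many of them, since $S$ is second countable. The rest $S'$ is non-empty and has no isolated point, as an isolated point of $S'$ would have a countable neighborhood in $S$.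

We construct distinct $x_s\in S'$, $s\in\{0,1\}^n$, with open neighborhoods $U_s$ of diameter $<2^{-n}$, with disjoint closures for each $n$, with $\overline{U_{si}}\subset U_s$ and $U_s\times U_t\subset O_n$ for $s\ne t$ in $\{0,1\}^n$. Level $0$ is any point of $S'$ with a small neighborhood. Given level $n$, put $x_{s0}=x_s$ and choose $x_{s1}\in S'\cap U_s\setminus\{x_s\}$. The new points are distinct points of $S'$, so all pairs of distinct ones lie in $O_{n+1}$, and small enough neighborhoods work. The set $C=\bigcap_n\bigcup_{|s|=n}\overline{U_s}$ is a Cantor set in $\overline{S'}\subset Z$. Two distinct points of $C$ lie, for all large $n$, in $U_s\times U_t\subset O_n$ with $s\neq t$, so they lie in $\bigcap O_n$. $\square$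

## 6. Open extensions: fibres without scrambled sets are filled from their $u$-fixed points

Let $\pi:X\to Y$ be an open factor map of minimal systems and $F_y=\pi^{-1}(y)$. By Fact 7 $y\mapsto F_y$ is continuous, so $T^nF_y=F_{T^ny}$ yields
$$p\circ F_y=F_{py}\qquad(p\in\beta\mathbb Z).\tag{3}$$
If $u\in J$ and $uy_0=y_0$, then $uF_{y_0}=\{x\in F_{y_0}:ux=x\}$. These are points such that any two form a minimal pair. The next statement says that translates of $uF_{y_0}$ fill out $F_{y_0}$; Section 7 turns this into density of minimal pairs in $R_\pi$. (In the Sturmian example the conclusion fails, but $\pi$ is not open.)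

**Proposition 9.** Suppose no fibre $F_y$ contains an uncountable $\delta$-scrambled set for any $\delta>0$. Then $u\circ(uF_{y_0})=F_{y_0}$ whenever $u\in J$ and $uy_0=y_0$.

**Proof.** Write $F=F_{y_0}$ and $A_0=u\circ(uF)=u\circ\overline{uF}\in2^X$. By monotonicity and (3), $A_0\subset u\circ F=F$. By (2), $u\circ A_0=A_0$. So $A_0$ is a minimal point of $2^X$, with orbit closure
$$\mathcal Y=\{p\circ A_0:p\in I\}.$$
Since $p\circ A_0\subset p\circ F=F_{py_0}$, each $E\in\mathcal Y$ lies in exactly one fibre $F_{\kappa(E)}$, and $\kappa:\mathcal Y\to Y$, $\kappa(p\circ A_0)=py_0$, is a factor map (continuous, since limits of points of $E_k$ lie in $\lim E_k$; onto, since $Iy_0=Y$). Let $\Phi_y=\kappa^{-1}(y)$. We must show that $A_0$ is a whole fibre. The plan is to show that all members of $\Phi_y$ share a point for many $y$ (Steps 1–3), then that they share a dense set (Step 4).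

**Step 1.** *This step shows that each $v\in J$ collapses $\Phi_y$ to one element, and that finitely many members of $\Phi_y$ can be moved together into any open set by negative powers of $T$.*

Let $E=p\circ A_0$ and $E'=q\circ A_0$ be in $\Phi_y$, $p,q\in I$, $py_0=qy_0=y$, and let $v\in J$. We claim $v\circ E=v\circ E'$. Put $g=up$, $h=uq$, $k=g^{-1}h$ in the group $G=uI$. Since $vu=v$, we have $vp=vg$ and $vq=vh$. Also $gy_0=uy=hy_0$, so $ky_0=g^{-1}gy_0=uy_0=y_0$ and $k^{-1}y_0=k^{-1}ky_0=uy_0=y_0$. If $x\in uF$, then $kx$ lies over $ky_0=y_0$ and $ukx=kx$; so $k(uF)\subset uF$, likewise for $k^{-1}$, and since $kk^{-1}=u$ is the identity on $uF$, $k(uF)=uF$. Now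
$$k\circ A_0=(ku)\circ\overline{uF}=k\circ\overline{uF}\supset k(uF)=uF,$$
so $k\circ A_0=(uk)\circ A_0=u\circ(k\circ A_0)\supset u\circ(uF)=A_0$. The same argument gives $k^{-1}\circ A_0\supset A_0$, and applying $k\circ$ gives $A_0=u\circ A_0\supset k\circ A_0$. So $k\circ A_0=A_0$. As $h=gk$, $h\circ A_0=g\circ A_0$, and
$$v\circ E=(vg)\circ A_0=v\circ(g\circ A_0)=v\circ(h\circ A_0)=(vh)\circ A_0=v\circ E'.$$

*Consequence: for finite $Z\subset\Phi_y$, non-empty open $V\subset\mathcal Y$ and $N\ge0$ there is $m\ge N$ with $T^{-m}z\in V$ for all $z\in Z$.* Let $v^-\in I^-$ be idempotent. For $z,z'\in Z$ the pair $(C,C')=(v^-\circ z,v^-\circ z')$ is fixed by $v^-$, so it is a minimal point of $\mathcal Y\times\mathcal Y$, and $\kappa(C)=\kappa(C')$. For $v\in J$ its orbit closure contains $(v\circ C,v\circ C')$, a diagonal point by what was just proved. A minimal set that meets the closed invariant diagonal lies in it, so $C=C'$. Thus $v^-\circ z=C$ for all $z\in Z$, with the same $C$. Choose $l\in\mathbb Z$ with $T^lC\in V$. The set $T^{-l}V$ is a neighborhood of $C$, and $v^-\in N^-$, so there are arbitrarily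 large $m'>0$ with $T^{-m'}z\in T^{-l}V$ for all $z\in Z$. Take $m=m'-l$ with $m'$ large.

**Step 2.** *This step uses the hypothesis: a single point of the fibre shadows a whole open piece of $\Phi_y$ in forward time.* We claim: for every $y\in Y$ and $\varepsilon>0$ there are $V$ in a fixed countable base of $\mathcal Y$ with $V\cap\Phi_y\neq\emptyset$, $N\in\mathbb N$ and $c\in F_y$ with
$$\operatorname{dist}(T^mc,T^mE)\le\varepsilon\qquad\forall m\ge N,\ \forall E\in V\cap\Phi_y.\tag{4}$$

Pick $E_1\in\Phi_y$ and $w\in J$ with $w\circ E_1=E_1$ (possible since $\mathcal Y$ is minimal). Take $a\in E_1$ and $x=wa\in w\circ E_1=E_1$; then $wx=x$. For each $E\in\Phi_y$ choose $v_E\in J$ with $v_E\circ E=E$ and put $b_E=v_Ex$. By Step 1,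
$$b_E\in v_E\circ E_1=v_E\circ E=E .$$
So $b_E$ is a point of $E$, and $wb_E=wv_Ex=wx=x$ for all $E$. Hence all pairs from $P=\{b_E:E\in\Phi_y\}\subset F_y$ are proximal. Let $\rho_{as}(b,b')=\limsup_{m\to\infty}\rho(T^mb,T^mb')$, a pseudometric. By Zorn's lemma take a maximal subset of $P$ with $\rho_{as}\ge\varepsilon/2$ between distinct points. It is $\varepsilon/2$-scrambled and lies in $F_y$, so by hypothesis it is countable, $\{c_j\}$. By maximality each $b_E$ has $\rho_{as}(b_E,c_j)<\varepsilon/2$ for some $j$. Then for some $N$ we have $\operatorname{dist}(T^mc_j,T^mE)\le\rho(T^mc_j,T^mb_E)\le\varepsilon$ for all $m\ge N$. So $\Phi_y$ is the union of the countably many closed sets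
$$\{E\in\Phi_y:\operatorname{dist}(T^mc_j,T^mE)\le\varepsilon\ \ \forall m\ge N\},$$
and by Baire one of them has interior in $\Phi_y$. That is (4).

**Step 3.** *This step combines Steps 1 and 2 to produce a common point of all $E\in\Phi_{y'}$, for residually many $y'$.* Let $Y_c$ be the set of continuity points of the usc map $y\mapsto\Phi_y$. It is residual by Fact 4, and $T$-invariant since $T\Phi_y=\Phi_{Ty}$. We claim $\bigcap_{E\in\Phi_{y'}}E\neq\emptyset$ for $y'\in Y_c$.

By compactness it suffices to show $z_1\cap\dots\cap z_n\ne\emptyset$ for $z_1,\dots,z_n\in\Phi_{y'}$. Fix $\varepsilon>0$. By Step 2, $Y_c$ is the union of the countably many sets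
$$D_{V,N}=\{y\in Y_c:V\cap\Phi_y\ne\emptyset\text{ and (4) holds for some }c\in F_y\}.$$
As $Y_c$ is non-meagre, some $D=D_{V,N}$ is dense in a non-empty open $G_0\subset Y$. The open set $V_1=V\cap\kappa^{-1}(G_0)$ is non-empty, because $D\cap G_0\ne\emptyset$. By Step 1 there is $m\ge N$ with $T^{-m}z_i\in V_1$ for all $i$. Then $\hat y=T^{-m}y'\in Y_c\cap G_0$. Choose $y_k\in D$ with $y_k\to\hat y$. By continuity of $\Phi$ at $\hat y$ there are $z_i^k\in\Phi_{y_k}$ with $z_i^k\to T^{-m}z_i$ as $k\to\infty$, and eventually $z_i^k\in V$. Since $m\ge N$, (4) gives $c_k$ with $\operatorname{dist}(T^mc_k,T^mz_i^k)\le\varepsilon$ for all $i$. Here $m$ is fixed; for a limit point $c$ of $(c_k)$ we get $\operatorname{dist}(T^mc,z_i)\le\varepsilon$ for all $i$. So for every $\varepsilon>0$ some point is within $\varepsilon$ of all $z_i$, and by compactness $\bigcap_iz_i\ne\emptyset$.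

**Step 4.** *This step goes from one common point to a dense set of common points, and concludes.* Let $Z_0=\{x\in X:x\in E\ \ \forall E\in\Phi_{\pi(x)}\}$. It is $T$-invariant, and non-empty: a common point $x$ of all $E\in\Phi_{y'}$, $y'\in Y_c$, lies in $F_{y'}$, so $\pi(x)=y'$. The complement of $Z_0$ is the projection to $X$ of $\{(x,E):\pi(x)=\kappa(E),\ x\notin E\}$, an open subset of the compact metric space $\{(x,E):\pi(x)=\kappa(E)\}$, hence $\sigma$-compact. So $Z_0$ is a $G_\delta$, and it is dense since it contains an orbit. By Fact 6 there is $y$ with $Z_0\cap F_y$ dense in $F_y$. Every $E\in\Phi_y$ is closed and contains $Z_0\cap F_y$, so $E=F_y$. Hence $F_y\in\mathcal Y$. The set $\{F_{y'}:y'\in Y\}$ is closed in $2^X$ (continuity) and invariant, so the orbit closure $\mathcal Y$ of $F_y$ is contained in it. Thus $A_0$ is a fibre, and as $A_0\subset F_{y_0}$, $A_0=F_{y_0}$. $\square$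

## 7. A compact group attached to an open extension

From now on through Section 8: $\pi:X\to Y$ is an open factor map of minimal systems, $R=R_\pi$, $u\in J$, $uy_0=y_0$, $F=F_{y_0}$, and
$$u\circ(uF)=F.$$
Let $G=uI$, $B=\{g\in G:gy_0=y_0\}$ (a subgroup: if $gy_0=y_0$ then $g^{-1}y_0=g^{-1}gy_0=uy_0=y_0$), fix $x_0\in uF$ and let $A=\{g\in G:gx_0=x_0\}\subset B$.

**Lemma 10.** $uF=Bx_0$, and $R$ is the closure of $\bigcup_{n\in\mathbb Z}T^n(uF\times uF)$.

**Proof.** If $x\in uF$, then $x=px_0$ with $p\in I$, so $x=ux=(up)x_0$, and $(up)y_0=\pi(x)=y_0$, so $up\in B$. Conversely $gx_0$, $g\in B$, lies over $y_0$ and is fixed by $u$.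

Let $x,x'\in F=u\circ(uF)$ with neighborhoods $O,O'$. The sets $\{t:T^t(uF)\cap O\neq\emptyset\}$ and $\{t:T^t(uF)\cap O'\neq\emptyset\}$ belong to $u$, so they share a $t$, and $T^t(uF\times uF)$ meets $O\times O'$. Hence the closure contains $F\times F$, therefore all $F_{T^ny_0}\times F_{T^ny_0}$. The orbit of $y_0$ is dense and $y\mapsto F_y$ is continuous, so it contains every $F_y\times F_y$. $\square$

**The $\tau$-topology.** We want to topologize $B$ so that "limits along $u$" are limits. For $K\subset B$ let
$$[K]=G\cap(u\circ K),$$
with the circle operation taken in $I$, and $[\emptyset]=\emptyset$.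

**Lemma 11.** $[\cdot]$ is the closure operator of a compact $T_1$ topology $\tau$ on $B$ for which left and right translations are homeomorphisms; $A$ is $\tau$-closed. Moreover, for $b\in B$ and $K\subset B$,
$$b\circ K=u\circ(bK),\tag{5}$$
and (5) also holds for $K\subset B\times B$ with the diagonal actions on $I\times I$.

**Proof.** *Closure operator.* If $h=\lim n_ik_i\in G$ with $n_i\to u$, $k_i\in K\subset B$, then $hy_0=\lim n_ik_iy_0=\lim T^{n_i}y_0=uy_0=y_0$; so $[K]\subset B$. The same computation with $x_0$ gives $[A]\subset A$. As $k=uk\in u\circ K$ for $k\in K$, $K\subset[K]$. Next, $[K\cup L]=[K]\cup[L]$: if $z\in u\circ(K\cup L)$ failed to lie in $u\circ K$ and in $u\circ L$, witnessed by $O_1$ and $O_2$, then for $O=O_1\cap O_2$ neither $\{n:nK\cap O\neq\emptyset\}$ nor $\{n:nL\cap O\neq\emptyset\}$ would be in $u$, although their union is, contradicting that $u$ is an ultrafilter. Finally $[[K]]\subset G\cap u\circ(u\circ K)\subset[K]$ by (1).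

*$T_1$.* $u\circ\{g\}=\{ug\}=\{g\}$.

*Compactness.* Let $\{K_\alpha\}$ be a family of non-empty $\tau$-closed sets closed under finite intersections. The compact sets $u\circ K_\alpha$ have the finite intersection property by monotonicity. If $p$ is in all of them, then $up\in G\cap u\circ(u\circ K_\alpha)\subset[K_\alpha]=K_\alpha$ for all $\alpha$.

*Right translations.* The map $q\mapsto qb$ is continuous on $I$ and commutes with $\mathbb Z$, so $[K]b\subset[Kb]$. Using $b^{-1}$, $[Kb]b^{-1}\subset[K]$. Hence $[K]b=[Kb]$.

*Formula (5).* On the one hand $u\circ(bK)\subset u\circ(b\circ K)\subset(ub)\circ K=b\circ K$. On the other hand $k=b^{-1}(bk)\in b^{-1}\circ(bK)$ for $k\in K$, so $b\circ K\subset b\circ(b^{-1}\circ(bK))\subset u\circ(bK)$. Nothing changes for $K\subset B\times B$.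

*Left translations.* By (1) and (5), $b[K]\subset b\circ(u\circ K)\subset b\circ K=u\circ(bK)$, and $b[K]\subset G$; so $b[K]\subset[bK]$. Using $b^{-1}$, equality holds. $\square$

The topology $\tau$ need not be Hausdorff. We divide by the right subgroup. Let
$$H=\bigcap\{[V]:V\text{ a }\tau\text{-open neighborhood of }u\text{ in }B\}.$$

**Lemma 12.** $H$ is a $\tau$-closed normal subgroup of $B$, and $B/H$ with the quotient topology is a compact Hausdorff topological group. The image $L$ of $A$ in $B/H$ is a closed subgroup.

**Proof.** *Inverses.* The open neighborhoods of $h$ are the sets $Wh$ with $W$ an open neighborhood of $u$. So $h\in H$ iff $Wh\cap V\neq\emptyset$ for all open neighborhoods $V,W$ of $u$. This is equivalent to $W\cap Vh^{-1}\neq\emptyset$ for all $V,W$, i.e. to $h^{-1}\in H$.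

*Products.* Let $h\in H$ and $v\in V$. Then $Vv^{-1}$ and $v^{-1}V$ are open neighborhoods of $u$, so $h\in[V]v^{-1}$ and $h\in v^{-1}[V]$. Hence
$$hV\subset[V],\qquad Vh\subset[V]\qquad(h\in H).\tag{6}$$
If $h_1,h_2\in H$, then $h_1h_2\in h_1[V]=[h_1V]\subset[V]$ for all $V$. So $H$ is a subgroup, closed as an intersection of closed sets.

*Normality.* For $b\in B$, $b[V]b^{-1}=[bVb^{-1}]$, and $V\mapsto bVb^{-1}$ permutes the open neighborhoods of $u$.

*Hausdorff.* The quotient map is open, since $VH=\bigcup_{h}Vh$ is open. Suppose $aH$ and $bH$ have no disjoint neighborhoods. Then for all open neighborhoods $V,W$ of $u$ the images of $Va$ and $Wb$ meet, so there is $h\in H$ with $Vah\cap Wb\neq\emptyset$. By normality and (6), $Vah=V(aha^{-1})a\subset[V]a=[Va]$. So the open set $Wb$ meets $[Va]$, hence $Wb\cap Va\ne\emptyset$. As $W$ was arbitrary, $b\in[Va]=[V]a$, and this holds for all $V$. So $ba^{-1}\in H$, and $b\in Ha=aH$, i.e. $aH=bH$.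

*Topological group.* $B/H$ is a group with a compact Hausdorff topology and continuous left and right translations. By a theorem of Ellis (Duke Math. J. 24 (1957)) it is a topological group. $A$ is $\tau$-closed, hence $\tau$-compact, so its image $L$ is compact and therefore closed. $\square$

**Lemma 13.** If $n_i\to u$, $g_i\in B$ and $n_ig_i\to h\in G$, then $h\in B$ and $g_iH\to hH$ in $B/H$.

**Proof.** $h\in[B]\subset B$. If $g_iH\not\to hH$, there is an open $O\ni hH$ with $g_i$ frequently in the $\tau$-closed preimage $K$ of $(B/H)\setminus O$. Passing to a subnet, $h\in G\cap u\circ K=[K]=K$, so $hH\notin O$, a contradiction. $\square$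

**Example (a rotation over a point).** Let $X=\mathbb T$, $Tx=x+\alpha$ with $\alpha$ irrational, $Y$ a point, $x_0=0$. Then $px=x+\theta(p)$ with $\theta(p)=p0$, and $\theta(pq)=\theta(p)+\theta(q)$, $\theta(u)=0$, $uX=X$, $B=G$, $A=\ker(\theta|_G)$. If $n_i\to u$ and $n_ig_i\to h\in G$, then $\theta(h)=\lim(n_i\alpha+\theta(g_i))=\lim\theta(g_i)$. So $\theta$ is $\tau$-continuous on $B$. If $\theta(h)\neq0$, take a closed neighborhood $C$ of $0$ that misses $\theta(h)$; the open neighborhood $V=\theta^{-1}(\operatorname{int}C)$ of $u$ has $[V]\subset\theta^{-1}(C)$, so $h\notin H$. Hence $H\subset A$ and $AH=A\neq B$. $\diamond$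

## 8. An invariant pseudometric on the fibres, or a scrambled Cantor set in one of them

**Proposition 14.** Let $\pi:X\to Y$ be an open, non-injective factor map of minimal systems, $R=R_\pi$, and suppose $u\in J$, $uy_0=y_0$ and $u\circ(uF)=F$ with $F=F_{y_0}$. Then at least one of the following holds:

(i) there is a continuous $T$-invariant $D:R\to[0,\infty)$, a pseudometric on each fibre, not identically $0$;

(ii) some fibre $F_y$ contains an $\eta$-scrambled Cantor set for some $\eta>0$.

Two sanity checks with $Y$ a point. For the rotation, (i) holds with $D(x,x')$ the distance of $x$ and $x'$ on $\mathbb T$. For a weakly mixing system (i) is impossible: for $c>0$ the open sets $\{D>c\}$ and $\{D<c\}\ni(x,x)$ are invariant and disjoint, so one is empty, and it must be $\{D>c\}$; thus $D=0$. The proof distinguishes $AH\ne B$ and $AH=B$.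

### 8.1. If $AH\ne B$: a pseudometric from the homogeneous space

**Step 1.** *We produce an invariant pseudometric on a homogeneous space of $B/H$.* The compact Hausdorff space $\mathcal X=(B/H)/L$ has more than one point. Take a non-constant continuous $f:\mathcal X\to[0,1]$ and put
$$d(s,t)=\sup_{k\in B/H}|f(ks)-f(kt)|.$$
The action $(B/H)\times\mathcal X\to\mathcal X$ is jointly continuous, because $B/H$ is a topological group and $B/H\to\mathcal X$ is open. So $|f(ks)-f(kt)|$ is continuous in $(k,s,t)$, and its supremum over the compact variable $k$ is continuous in $(s,t)$. Thus $d\le1$ is a continuous left-invariant pseudometric, not identically $0$. For $g\in B$ let $\langle g\rangle\in\mathcal X$ be its class; $\langle ga\rangle=\langle g\rangle$ for $a\in A$.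

**Step 2.** *We transport $d$ to $R$.* Let $(x,x')\in R$ lie over $y$. Choose $r\in G$ with $ry=y_0$: some $p\in I$ has $py=y_0$; take $r=up$. Then $rx,rx'\in uF$, so $rx=gx_0$ and $rx'=g'x_0$ with $g,g'\in B$. Put
$$D(x,x')=d(\langle g\rangle,\langle g'\rangle).$$
If $gx_0=g_1x_0$, then $g_1^{-1}g\in A$, so $\langle g\rangle=\langle g_1\rangle$: the choice of $g,g'$ does not matter. If also $r_2\in G$, $r_2y=y_0$, put $b=r_2r^{-1}$. Then $br=r_2u=r_2$ and $by_0=r_2r^{-1}ry=r_2uy=r_2y=y_0$, so $b\in B$, $r_2x=bgx_0$, $r_2x'=bg'x_0$, and left invariance of $d$ gives the same value. For $(Tx,Tx')$ use $(-1)r$, which lies in $G$ since $\mathbb Z$ is central; it sends $Ty$ to $ry=y_0$ and $Tx,Tx'$ to $rx,rx'$. So $D$ is $T$-invariant. On one fibre use one $r$; so $D$ is a pseudometric there. With $r=u$, $D(gx_0,g'x_0)=d(\langle g\rangle,\langle g'\rangle)$ for $g,g'\in B$, which is not identically $0$.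

**Step 3.** *We prove that closed conditions on $d$ survive limits along the orbit.* For closed $\Lambda\subset[0,\infty)$ let
$$\mathcal K_\Lambda=\{(g,g')\in B^2:d(\langle g\rangle,\langle g'\rangle)\in\Lambda\},\qquad M_\Lambda=\overline{\{T^n(gx_0,g'x_0):n\in\mathbb Z,\ (g,g')\in\mathcal K_\Lambda\}}.$$
Claim: $D\in\Lambda$ on $M_\Lambda$. Let $T^{n_i}(g_ix_0,g_i'x_0)\to(x,x')$ with $(g_i,g_i')\in\mathcal K_\Lambda$. Pass to a subnet with $n_i\to p'\in\beta\mathbb Z$, $n_ig_i\to q$, $n_ig_i'\to q'$ in $I$. Then $x=qx_0$, $x'=q'x_0$, and the base point is $y=\lim T^{n_i}y_0=p'y_0=qy_0=q'y_0$. Let $r\in G$, $ry=y_0$. Then $rq,rq'\in B$ (they lie in $uI$ and fix $y_0$), and $D(x,x')=d(\langle rq\rangle,\langle rq'\rangle)$. Put $b=rp'u$. Then $b\in G$ and $by_0=rp'y_0=ry=y_0$, so $b\in B$. By left invariance $b\mathcal K_\Lambda=\mathcal K_\Lambda$. Since $(q,q')\in p'\circ\mathcal K_\Lambda$ and $\mathcal K_\Lambda\subset u\circ\mathcal K_\Lambda$, (1) and (5) give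
$$(rq,rq')\in r\circ(p'\circ\mathcal K_\Lambda)\subset(rp')\circ\mathcal K_\Lambda\subset(rp')\circ(u\circ\mathcal K_\Lambda)\subset b\circ\mathcal K_\Lambda=u\circ(b\mathcal K_\Lambda)=u\circ\mathcal K_\Lambda .$$
So there are $m_i\to u$ and $(h_i,h_i')\in\mathcal K_\Lambda$ with $m_ih_i\to rq$ and $m_ih_i'\to rq'$. By Lemma 13, $\langle h_i\rangle\to\langle rq\rangle$ and $\langle h_i'\rangle\to\langle rq'\rangle$. As $d$ is continuous and $\Lambda$ closed, $D(x,x')\in\Lambda$.

**Step 4.** *We deduce continuity of $D$.* By Lemma 10, $M_{[0,\infty)}=R$. So each $(x,x')\in R$ is a limit of points $T^{n_j}(g_jx_0,g_j'x_0)$, and we may assume $d(\langle g_j\rangle,\langle g_j'\rangle)\to c'$. For every closed neighborhood $\Lambda$ of $c'$ in $[0,\infty)$, $(x,x')\in M_\Lambda$, and Step 3 gives $D(x,x')\in\Lambda$; hence $D(x,x')=c'$. We record: $(x,x')\in M_\Lambda$ for every closed neighborhood $\Lambda$ of $D(x,x')$. Now let $(x_k,x_k')\to(x,x')$ in $R$ with $D(x_k,x_k')\to c$. For $\epsilon>0$, eventually $(x_k,x_k')\in M_\Lambda$ with $\Lambda=[c-2\epsilon,c+2\epsilon]\cap[0,\infty)$. This set is closed,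 so $(x,x')\in M_\Lambda$ and $|D(x,x')-c|\le2\epsilon$. Since $D$ is bounded, it is continuous. So (i) holds.

### 8.2. If $AH=B$: the category argument now works

**Step 5.** *We reformulate the assumption.* Let $x_1=bx_0\in uF$, $b\in B$. Its stabilizer in $B$ is $A_1=bAb^{-1}$, and $HA_1=b(HA)b^{-1}=B$ as $H$ is normal. So $uF=Bx_1=Hx_1$ for **every** $x_1\in uF$.

**Step 6.** *We show that minimal pairs that come close are dense.* For $\varepsilon>0$ let $E_\varepsilon$ be the $T$-invariant set of minimal points $(x,x')$ of $R$ with $\inf_{n\in\mathbb Z}\rho(T^nx,T^nx')<\varepsilon$. Claim: $E_\varepsilon$ is dense in $R$. Let $x_1,x_2\in uF$ and $x_2=hx_1$ with $h\in H$. Put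
$$K=\{g\in B:\inf_{n\in\mathbb Z}\rho(T^nx_1,T^ngx_1)\ge\varepsilon\}.$$
If $u\in[K]$, then $u=\lim t_ik_i$ with $t_i\to u$, $k_i\in K$, so $T^{t_i}(x_1,k_ix_1)\to(ux_1,ux_1)=(x_1,x_1)$, contradicting the definition of $K$. So $V=B\setminus[K]$ is an open neighborhood of $u$, and $h\in H\subset[V]$: $h=\lim t_ig_i$ with $t_i\to u$, $g_i\in V$. The pairs $(x_1,g_ix_1)$ are fixed by $u$, hence minimal, and lie in $E_\varepsilon$ because $g_i\notin K$. Moreover $T^{t_i}(x_1,g_ix_1)\to(x_1,hx_1)=(x_1,x_2)$. So $uF\times uF\subset\overline{E_\varepsilon}$, and Lemma 10 gives $\overline{E_\varepsilon}=R$.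

**Step 7.** *Proximal pairs are residual in $R$.* A minimal pair with $\rho(T^nx,T^nx')<\varepsilon$ for one $n\in\mathbb Z$ has this for infinitely many positive $n$, by forward recurrence in its orbit closure. So for all $k$ and $\varepsilon$ the open set $\{(x,x')\in R:\exists n\ge k,\ \rho(T^nx,T^nx')<\varepsilon\}$ contains $E_\varepsilon$ and is dense. The set of proximal pairs is a countable intersection of these.

**Step 8.** *If $0<2\eta<\max_R\rho$, pairs with $\limsup\ge\eta$ are residual in $R$.* This is the step that failed in Section 3. The complement lies in the union over $N$ of the closed sets $\{\rho(T^nx,T^nx')\le\eta\ \forall n\ge N\}$. If the claim fails, one of these has interior: there are $N$ and open $U,U'$ with $O=(U\times U')\cap R\neq\emptyset$ and $\rho(T^nx,T^nx')\le\eta$ for all $n\ge N$ and $(x,x')\in O$. For minimal pairs in $O$ the orbit closure is the $\omega$-limit set, so the bound holds for all $n\in\mathbb Z$. Minimal pairs are dense in $R$ by Step 6, so it holds for all pairs in $O$ and all $n\in\mathbb Z$.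

Let $U_1=U\cap\pi^{-1}(\pi(U'))$, which is open as $\pi$ is open, and non-empty as $O\ne\emptyset$. If $x_1,x_2\in U_1$ lie in one fibre, compare both with a point of $U'$ in that fibre:
$$\rho(T^nx_1,T^nx_2)\le2\eta\qquad\forall n\in\mathbb Z.$$
Finitely many $T^jU_1$ cover $X$; let $r>0$ be a Lebesgue number of this cover: any two points at distance $<r$ lie in a common $T^jU_1$. If $(x_1,x_2)\in E_r$, then for some $n$ the points $T^nx_1,T^nx_2$ lie in a common $T^jU_1$, so $T^{n-j}x_1,T^{n-j}x_2\in U_1$ lie in one fibre, and therefore $\rho(x_1,x_2)\le2\eta$. As $E_r$ is dense, $\rho\le2\eta$ on $R$, a contradiction.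

**Step 9.** *We pass to one fibre.* As $\pi$ is not injective, $\max_R\rho>0$; fix $\eta$ as in Step 8. The set $\mathcal L$ of proximal pairs in $R$ with $\limsup\ge\eta$ is residual in $R$. The map $R\to Y$ is open, since the image of $(U\times U')\cap R$ is $\pi(U)\cap\pi(U')$. By Fact 6 there is $y$ with $\mathcal L\cap F_y^2$ residual in $F_y^2$. If $a$ were isolated in $F_y$, then $(a,a)$ would be isolated in $F_y^2$, hence in $\mathcal L$, which is absurd. So $F_y$ has no isolated points, and Mycielski's theorem gives an $\eta$-scrambled Cantor set in $F_y$. So (ii) holds. $\square$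

## 9. Admissible triples and terminal ones

Let $\varphi:X\to W$ be a factor map of minimal systems. **Assume from now on that (b) of Theorem 3 fails.** By Lemma 8 no fibre of $\varphi$ contains an uncountable $\delta$-scrambled set, for any $\delta>0$. We must prove (a).

We look for the largest $Y$ between $X$ and $W$ whose points are mostly distal over $W$. Since we need open maps, and openness is bought by modifying the spaces, we allow $X$ to be replaced by a system $\widetilde X$ that maps to $X$ injectively over a residual set.

**Definition.** An **admissible triple** $(Y,\psi,\widetilde X)$ consists of a minimal system $Y$, a factor map $\psi:Y\to W$ whose $\psi$-distal points are residual in $Y$, and a closed invariant minimal set $\widetilde X\subset X\times Y$ such that $\psi(y)=\varphi(x)$ on $\widetilde X$ and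
$$X_u=\{x:\text{there is exactly one }y\text{ with }(x,y)\in\widetilde X\}$$
is residual in $X$ (here the subscript stands for "unique"). The projections $\alpha:\widetilde X\to X$ and $\pi:\widetilde X\to Y$ are onto by minimality. The closed set
$$S(Y,\psi,\widetilde X)=\{(x,x')\in X^2:\exists y,\ (x,y),(x',y)\in\widetilde X\}$$
records which pairs of $X$ are not separated by $Y$. Write $(Y',\psi',\widetilde X')\ge(Y,\psi,\widetilde X)$ if there is a factor map $\theta:Y'\to Y$ with $\psi'=\psi\theta$ and $(\mathrm{id}\times\theta)\widetilde X'=\widetilde X$. This relation is transitive, and it implies $S'\subset S$: if $(x,y'),(x',y')\in\widetilde X'$, then $(x,\theta y'),(x',\theta y')\in\widetilde X$.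

The triple $(W,\mathrm{id},\operatorname{graph}\varphi)$ is admissible.

**Example.** For the Sturmian system with $W$ a point, the initial triple has $S=X_\alpha\times X_\alpha$. A larger one is $Y=\mathbb T$ with $\widetilde X=\operatorname{graph}\pi$; here all points of $Y$ are distal, and $S=R_\pi$. The projection to $\mathbb T$ is not open. A still larger one is $Y=X_\alpha$ with $\widetilde X$ the diagonal: the distal points $c^\pm(t)$, $t\notin\mathbb Z\alpha$, contain the preimage of a residual set, so they are residual by Fact 5; $S$ is the diagonal, and the projection is injective, in particular open. $\diamond$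

**Lemma 15.** If $\mathcal Q\subset\widetilde X$ is residual, then $\{x\in X_u:\alpha^{-1}(x)\subset\mathcal Q\}$ is residual in $X$.

**Proof.** $X_u=\bigcap_n\{x:\operatorname{diam}\alpha^{-1}(x)<1/n\}$ is a dense $G_\delta$, the sets being open because fibres are usc. By Fact 5, $\alpha^{-1}(X_u)$ is a dense $G_\delta$ in $\widetilde X$. The map $\alpha:\alpha^{-1}(X_u)\to X_u$ is a homeomorphism; its inverse is continuous by upper semicontinuity. Let $\mathcal Q_0\subset\mathcal Q$ be a dense $G_\delta$ of $\widetilde X$. By Baire, $\mathcal Q_0\cap\alpha^{-1}(X_u)$ is a dense $G_\delta$ in $\alpha^{-1}(X_u)$; its image is a dense $G_\delta$ in $X_u$, hence in $X$. $\square$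

**Lemma 16.** No fibre of $\pi:\widetilde X\to Y$ contains an uncountable $\delta$-scrambled set, for any $\delta>0$.

**Proof.** Give $X\times Y$ the sum metric. Two points $(x,y),(x',y)$ of a $\pi$-fibre have $T^n$-images at distance exactly $\rho(T^nx,T^nx')$, and $x,x'\in\varphi^{-1}(\psi(y))$. So $\alpha$ carries an uncountable $\delta$-scrambled set in a $\pi$-fibre to one in a $\varphi$-fibre, of which there are none. $\square$

Call an admissible triple **terminal** if every larger admissible triple has the same $S$.

**Lemma 17.** Terminal triples exist, and every triple above a terminal one is terminal.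

**Proof.** *Increasing sequences have upper bounds.* Let $(Y_n,\psi_n,\widetilde X_n)$ be increasing with maps $\theta_n:Y_{n+1}\to Y_n$. Put $Y_\infty=\varprojlim Y_n$, $\psi_\infty((y_n))=\psi_n(y_n)$ (independent of $n$), and
$$\widetilde X_\infty=\{(x,(y_n)):(x,y_n)\in\widetilde X_n\ \forall n\}\cong\varprojlim(\widetilde X_n,\mathrm{id}\times\theta_n).$$
The bonding maps are surjective, so $Y_\infty$ and $\widetilde X_\infty$ project onto $Y_n$ and $\widetilde X_n$. Inverse limits of minimal systems are minimal: a non-empty closed invariant subset projects onto every coordinate, and preimages of open sets in single coordinates form a base, so the subset is dense. A point $(y_n)$ with all $y_n$ $\psi_n$-distal is $\psi_\infty$-distal, because a proximal mate in its $\psi_\infty$-fibre has coordinates proximal to $y_n$ in the same $\psi_n$-fibre. Such points are residual by Fact 5. Every $x\in\bigcap_nX_{u,n}$ has exactly one preimage in $\widetilde X_\infty$. Clearly $\psi_\infty(y)=\varphi(x)$ on $\widetilde X_\infty$. So the triple is admissible and, by the projections, $\ge$ all $(Y_n,\psi_n,\widetilde X_n)$.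

*Shrinking $S$ along a countable base.* Let $\{O_n\}_{n\ge1}$ be a base of $X\times X$. Start with $(W,\mathrm{id},\operatorname{graph}\varphi)$; at step $n$ replace the current triple by a larger one whose $S$ misses $O_n$, if one exists, and keep it otherwise. Let the limit triple have $S=S_\infty$. Suppose a larger triple has $S'\neq S_\infty$. Choose a point of $S_\infty\setminus S'$ and $O_n$ containing it with $O_n\cap S'=\emptyset$ ($S'$ is closed). At step $n$ a larger triple with $S\cap O_n=\emptyset$ existed, namely this one, by transitivity. So after step $n$ the set $S$ misses $O_n$, hence so does $S_\infty$, a contradiction.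

If $e'\ge e$ with $e$ terminal and $e''\ge e'$, then $S(e'')=S(e)=S(e')$. $\square$

**Lemma 18.** Above every admissible triple there is one for which the projection to the second coordinate is open.

**Proof.** The fibres of $\pi$ need not vary continuously. *We replace $Y$ by the set of all limits of fibres at continuity points.* Let $\widetilde X_y=\{x:(x,y)\in\widetilde X\}$, and let $Y_c$ be the set of continuity points of the usc map $y\mapsto\widetilde X_y$; it is residual (Fact 4) and invariant. Put
$$Y^*=\overline{\{(y,\widetilde X_y):y\in Y_c\}}\subset Y\times2^X,\qquad\theta(y,E)=y,\qquad\psi^*=\psi\theta .$$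
If $(y,E)\in Y^*$, then $E\subset\widetilde X_y$, as $\widetilde X$ is closed. Over $y\in Y_c$ the only point of $Y^*$ is $(y,\widetilde X_y)$, by continuity.

*$Y^*$ is minimal.* Every orbit closure in $Y^*$ projects onto $Y$, so it contains some $(y,\widetilde X_y)$ with $y\in Y_c$. If $y'\in Y_c$ and $T^{n_i}y\to y'$, then $T^{n_i}\widetilde X_y=\widetilde X_{T^{n_i}y}\to\widetilde X_{y'}$. So it contains all $(y',\widetilde X_{y'})$, $y'\in Y_c$, hence $Y^*$.

*$\psi^*$-distal points are residual.* If $y\in Y_c$ is $\psi$-distal, then $(y,\widetilde X_y)$ is $\psi^*$-distal: a proximal mate in the same $\psi^*$-fibre has the same $y$, hence the same second coordinate. Apply Fact 5 to $\theta$.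

*The new $\widetilde X$.* Let $\widetilde X^*=\{(x,(y,E)):(y,E)\in Y^*,\ x\in E\}$, a closed invariant set. Since $E\subset\widetilde X_y$, $\mathrm{id}\times\theta$ maps it into $\widetilde X$, and onto by minimality of $\widetilde X$. In particular $\psi^*(y,E)=\varphi(x)$ on $\widetilde X^*$.

*$\widetilde X^*$ is minimal.* Let $(x,(y,E))\in\widetilde X^*$, $y_c\in Y_c$, $x_c\in\widetilde X_{y_c}$. Choose $n_i$ with $T^{n_i}(x,y)\to(x_c,y_c)$. Every limit point of $T^{n_i}(y,E)$ lies in $Y^*$ over $y_c\in Y_c$, so $T^{n_i}E\to\widetilde X_{y_c}$. Thus the orbit closure contains all points of $\widetilde X^*$ over $Y_c$. These are dense in $\widetilde X^*$: if $(x,(y,E))\in\widetilde X^*$ and $(y_k,\widetilde X_{y_k})\to(y,E)$ with $y_k\in Y_c$, there are $x_k\in\widetilde X_{y_k}$ with $x_k\to x$.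

*Uniqueness.* If $x\in X_u$ and its unique $y$ is in $Y_c$, then $x$ has exactly one preimage in $\widetilde X^*$. By Fact 5 $\pi^{-1}(Y_c)$ is residual in $\widetilde X$, so by Lemma 15 such $x$ are residual.

*Openness.* The fibre of $\widetilde X^*\to Y^*$ over $(y,E)$ is $E\times\{(y,E)\}$, which depends continuously on $(y,E)$. By Fact 7 the projection is open. $\square$

By Lemmas 17 and 18 we **fix a terminal triple $(Y,\psi,\widetilde X)$ with $\pi:\widetilde X\to Y$ open**.

**Lemma 19.** For this triple, on $R=\{(a,b)\in\widetilde X^2:\pi(a)=\pi(b)\}$ there is no $D$ as in Proposition 14(i).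

**Proof.** *Suppose there is such a $D$; we build a larger triple by adjoining the quotient by $D$, and contradict terminality.* $\{D=0\}$ is a closed invariant equivalence relation on $\widetilde X$. Let $\sigma:\widetilde X\to Y'=\widetilde X/\{D=0\}$ be the quotient map, $\omega:Y'\to Y$ the factor map with $\omega\sigma=\pi$, and $\psi'=\psi\omega$. $Y'$ is minimal.

*$\psi'$-distal points are residual.* The map $\sigma\times\sigma$ sends $R$ onto $R'=\{(y',y''):\omega y'=\omega y''\}$; it is a quotient map, being a continuous surjection of compact metric spaces. By the triangle inequality $D$ is constant on its fibres. So $D$ induces a continuous $T$-invariant $\bar D$ on $R'$ that vanishes exactly on the diagonal. Let $\omega(y')$ be $\psi$-distal and let $(y',y'')$ be proximal with $\psi'(y')=\psi'(y'')$. Then $(\omega y',\omega y'')$ is proximal in a $\psi$-fibre, so $\omega y'=\omega y''$ and $(y',y'')\in R'$. Some sequence $T^{n_i}(y',y'')$ converges to a diagonal point, so by invariance and continuity $\bar D(y',y'')=0$, that is, $y'=y''$. So $y'$ is $\psi'$-distal, and such $y'$ are residual by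 Fact 5.

*The larger triple.* Let $\widetilde X'=\{(x,\sigma(x,y)):(x,y)\in\widetilde X\}$, an equivariant continuous image of $\widetilde X$, hence closed and minimal. On it $\psi'(\sigma(x,y))=\psi(y)=\varphi(x)$; points $x\in X_u$ have unique preimages; and $(\mathrm{id}\times\omega)\widetilde X'=\widetilde X$. So $(Y',\psi',\widetilde X')$ is admissible and $\ge(Y,\psi,\widetilde X)$. By terminality $S'=S$.

*Contradiction.* The set $\{D>0\}$ is non-empty and open in $R$. The first projection $R\to\widetilde X$ is open, since the image of $(U\times U')\cap R$ is $U\cap\pi^{-1}(\pi(U'))$. As $\alpha^{-1}(X_u)$ is dense, there are $a=(x,y)$ and $b=(x',y)$ in $\widetilde X$ with $x\in X_u$ and $D(a,b)>0$. Now $(x,x')\in S=S'$, so there is $w$ with $(x,w),(x',w)\in\widetilde X'$. Since $x\in X_u$, $w=\sigma(a)$. Also $w=\sigma(x',y_2)$ for some $(x',y_2)\in\widetilde X$, and $y_2=\omega(w)=\omega\sigma(a)=y$, so $w=\sigma(b)$. Hence $\sigma(a)=\sigma(b)$ and $D(a,b)=0$, a contradiction. $\square$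

## 10. The projection is injective, and distality descends to $X$

**Proof of Theorem 3.** **Step 1.** *We show that $\pi:\widetilde X\to Y$ is injective.* Choose $y_0\in Y$ and $u\in J$ with $uy_0=y_0$, and let $F=\pi^{-1}(y_0)$. The map $\pi$ is open, and by Lemma 16 its fibres contain no uncountable $\delta$-scrambled sets. Proposition 9 gives $u\circ(uF)=F$. If $\pi$ were not injective, Proposition 14 would give (i), excluded by Lemma 19, or (ii), excluded by Lemma 16. So $\pi$ is injective, hence an isomorphism.

**Step 2.** *We find a residual set of candidates in $X$.* The set $\mathcal Q$ of $\tilde x\in\widetilde X$ with $\pi(\tilde x)$ $\psi$-distal is residual in $\widetilde X$ by Fact 5. By Lemma 15, $\alpha(\mathcal Q)$ is residual in $X$.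

**Step 3.** *We show that $x=\alpha(\tilde x)$ is $\varphi$-distal for every $\tilde x\in\mathcal Q$.* The point is to lift a proximal pair of $X$ to a proximal pair of $\widetilde X$. Let $\varphi(x')=\varphi(x)$ and let $(x,x')$ be proximal: $px=px'$ with $p\in N^*$. Let $I'\subset\beta\mathbb Zp\subset N^*$ be a minimal left ideal. Its elements have the form $sp$, so $qx=qx'$ for all $q\in I'$. As $X$ is minimal, there is an idempotent $v\in I'$ with $vx'=x'$. Then $vx=vx'=x'$. Put $\tilde x'=v\tilde x$. We have $\alpha(\tilde x')=vx=x'$, and since $\psi\pi=\varphi\alpha$ on $\widetilde X$,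
$$\psi\pi(\tilde x')=\varphi(x')=\varphi(x)=\psi\pi(\tilde x).$$
Moreover $v\tilde x'=vv\tilde x=v\tilde x$ with $v\in N^*$, so $(\tilde x,\tilde x')$ and its image $(\pi(\tilde x),\pi(\tilde x'))$ are proximal. Since $\pi(\tilde x)$ is $\psi$-distal, $\pi(\tilde x)=\pi(\tilde x')$. Since $\pi$ is injective, $\tilde x=\tilde x'$, and $x=x'$.

So the $\varphi$-distal points contain the residual set $\alpha(\mathcal Q)$, which is (a). This proves Theorem 3 and, as shown in Section 2, Theorem 2. $\blacksquare$
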